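# Two radicals of $\ell^1(G)^{**}$: right-invariant means, Arens products and FC-nilpotent groups

## 1. When $\operatorname{rad}(\ell^1(G)^{**},\Box)$ and $\operatorname{rad}(\ell^1(G)^{**},\Diamond)$ differ

Groups are discrete, $\mathbb N=\{0,1,2,\dots\}$, and $\mathrm{FSym}(\mathbb N)$ is the group of finitely supported permutations of $\mathbb N$.

**Theorem 1.** For $G=\mathrm{FSym}(\mathbb N)$, $\operatorname{rad}(\ell^1(G)^{**},\Box)\ne\operatorname{rad}(\ell^1(G)^{**},\Diamond)$, and neither radical contains the other.

Behind this example stands a general theorem. For a group $G$ put $Z_0=\{e\}$, and let $Z_{r+1}/Z_r$ be the FC-centre of $G/Z_r$, that is, the normal subgroup of all elements with finite conjugacy class. The group is *FC-nilpotent* if $Z_r=G$ for some finite $r$. Let $R(G)\subset\ell^1(G)^{**}$ be the space of right-invariant functionals on $\ell^\infty(G)$, and let $J(G)=\{N\in R(G):N(1)=0\}$.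

**Theorem 2.**
(a) Let $G$ be amenable. If $Z_r=G$ with $r\ge1$, then $J(G)^{r+1}=0$ for $\Box$, so $J(G)\subset\operatorname{rad}(\ell^1(G)^{**},\Box)$. If $G$ is not FC-nilpotent, there is a difference $N$ of two right-invariant means with $\|N^k\|\ge1$ for all $k$ (powers for $\Box$). Consequently, for amenable $G$,
$$J(G)\subset\operatorname{rad}(\ell^1(G)^{**},\Box)\iff G\text{ is FC-nilpotent}.$$
(b) Let $G$ be any group, amenable or not, having an amenable normal subgroup $H$ which is not FC-nilpotent. Then $\operatorname{rad}(\ell^1(G)^{**},\Box)$ and $\operatorname{rad}(\ell^1(G)^{**},\Diamond)$ are distinct, and neither contains the other.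

In the other direction, here is a class where the radicals agree.

**Theorem 3.** Let $H$ be a normal subgroup of finite index in $G$, with coset representatives $c_1,\dots,c_n$, and let $\ast\in\{\Box,\Diamond\}$. Then
$$\operatorname{rad}(\ell^1(G)^{**},\ast)=\bigoplus_{l=1}^n\operatorname{rad}(\ell^1(H)^{**},\ast)\ast\delta_{c_l}.$$
Hence the two radicals of $\ell^1(G)^{**}$ coincide if and only if those of $\ell^1(H)^{**}$ do. In particular they coincide for every virtually abelian $G$.

In plain words: the bidual of the convolution algebra $\ell^1(G)$ carries two natural multiplications. Each makes it a Banach algebra on the same underlying space, so each has a Jacobson radical, and we may ask whether these two subsets can differ. The problem of whether this can happen for some group is taken from Jared T. White, "Radicals of Biduals of Beurling Algebras Can Be Different for the Two Arens Products", arXiv:2602.02764 (2026). Theorem 1 answers it with one explicit group. Theorem 2 says that one particular mechanism, differences of right-invariant means, separates the radicals for every group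 with an amenable normal subgroup that is not FC-nilpotent, and that for amenable groups the mechanism works exactly when the group is not FC-nilpotent. We now make the words precise.

## 2. The Arens products as iterated evaluations

Let $\mathcal A$ be a Banach algebra. For $f\in\mathcal A^*$, $a,b\in\mathcal A$, $\Phi,\Psi\in\mathcal A^{**}$ put
$$(f\cdot a)(b)=f(ab),\quad (a\cdot f)(b)=f(ba),\quad (\Psi\cdot f)(a)=\Psi(f\cdot a),\quad (f\cdot \Phi)(a)=\Phi(a\cdot f).$$

**Definition (Arens products).** $(\Phi\Box\Psi)(f)=\Phi(\Psi\cdot f)$ and $(\Phi\Diamond\Psi)(f)=\Psi(f\cdot\Phi)$.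

Each product makes $\mathcal A^{**}$ a Banach algebra extending the multiplication of $\mathcal A$. For $\mathcal A=\ell^1(G)$ we identify $\ell^1(G)^*=\ell^\infty(G)$ by $f(\delta_g)=f(g)$. Write $\Phi_g[F(g)]$ for $\Phi$ applied to the function $g\mapsto F(g)$. Then $(\Psi\cdot f)(g)=\Psi_h[f(gh)]$ and $(f\cdot\Phi)(g)=\Phi_h[f(hg)]$, so
$$(\Phi\Box\Psi)(f)=\Phi_g\big[\Psi_h[f(gh)]\big],\tag{1}$$
$$(\Phi\Diamond\Psi)(f)=\Psi_h\big[\Phi_g[f(gh)]\big].\tag{2}$$

Both evaluate $f(gh)$ with $\Phi$ in the left variable and $\Psi$ in the right one. Only the order of evaluation differs. In $\Box$ the right variable $h$ is averaged first, while $g$ is held fixed. In $\Diamond$ the left variable goes first.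

**Fact 1.** The maps $\Phi\mapsto\Phi\Box\Psi$ and $\Psi\mapsto\Phi\Diamond\Psi$ are w\*-continuous. The two products agree if one factor lies in $\ell^1(G)$, and left and right multiplication by an element of $\ell^1(G)$ is w\*-continuous. Moreover $(\delta_g\Box\Phi)(f)=\Phi_h[f(gh)]$ and $(\Phi\Box\delta_g)(f)=\Phi_h[f(hg)]$.

The first sentence is read off the definitions. For a factor $\delta_g$, both (1) and (2) give the displayed formulas. Linearity and norm continuity extend the agreement to $\ell^1(G)$, and the continuity statement for $\ell^1(G)$-factors follows by using whichever product has the required continuity. When a factor is in $\ell^1(G)$ we often omit the product sign, as in $\delta_g\Phi$.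

**Fact 2.** Call $L$ left-invariant if $\delta_gL=L$ for all $g$. Then $L\cdot f=L(f)1$, so $\Phi\Box L=\Phi(1)L$ for all $\Phi$. Call $R$ right-invariant if $R\delta_g=R$ for all $g$. Then $f\cdot R=R(f)1$, so $R\Diamond\Psi=\Psi(1)R$ for all $\Psi$.

Indeed $(L\cdot f)(g)=L_h[f(gh)]=(\delta_gL)(f)=L(f)$, and $(f\cdot R)(g)=R_h[f(hg)]=(R\delta_g)(f)=R(f)$.

**Definition (mean).** A mean is a positive functional $M$ on $\ell^\infty(G)$ with $M(1)=1$. We write $M(S)=M(1_S)$ for $S\subset G$.

**Fact 3.** $\Phi\mapsto\Phi(1)$ is multiplicative for both products, and if $M,M'$ are means then $M\Box M'$ and $M\Diamond M'$ are means.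

Put $f=1$ in (1) and (2) for the first part. For the second, if $f\ge0$ then $M'\cdot f\ge0$ and $f\cdot M\ge 0$.

**Fact 4.** If $q:\ell^1(G)\to\ell^1(G')$ is a bounded homomorphism, then $q^{**}$ is a homomorphism for $\Box$ and for $\Diamond$. It is isometric if $q$ is.

For $\Box$: $(q^*f)\cdot a=q^*(f\cdot q(a))$, because both send $b$ to $f(q(a)q(b))$. Hence $(\Psi\cdot q^*f)(a)=(q^{**}\Psi)(f\cdot q(a))$, that is, $\Psi\cdot q^*f=q^*(q^{**}\Psi\cdot f)$. Therefore $q^{**}(\Phi\Box\Psi)(f)=\Phi(\Psi\cdot q^*f)=(q^{**}\Phi)(q^{**}\Psi\cdot f)=(q^{**}\Phi\Box q^{**}\Psi)(f)$. The case of $\Diamond$ is the mirror image, and the isometry statement is Hahn–Banach. Two instances matter. For a subgroup $H\le G$, extension by zero embeds $\ell^1(H)^{**}$ isometrically in $\ell^1(G)^{**}$, by $\Phi\mapsto(f\mapsto\Phi(f|_H))$. For a quotient $\pi_0:G\to Q$ we get a contractive homomorphism $\pi:\ell^1(G)^{**}\to\ell^1(Q)^{**}$, $\pi(\Phi)(f)=\Phi(f\circ\pi_0)$. Both maps are w\*-continuous.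

*Example ($G=\mathbb Z$).* Let $M_+$ and $M_-$ be w\*-cluster points of the uniform probability measures on $\{1,\dots,n\}$ and on $\{-n,\dots,-1\}$. Translating an interval of length $n$ by $1$ changes the uniform measure by $2/n$ in norm, so $M_\pm$ are invariant means, left and right since $\mathbb Z$ is abelian. They differ: $M_+$ gives mass $1$ to the positive integers, and $M_-$ gives them mass $0$. Fact 2 yields
$$M_+\Box M_-=M_-,\qquad M_+\Diamond M_-=M_+ .$$
So the two products are different already on $\ell^1(\mathbb Z)^{**}$.

We also recall that a group is amenable if it has a left-invariant mean $\lambda$, equivalently (by inversion) a right-invariant mean $\rho$. Then $\lambda\Box\rho$ is a two-sided invariant mean, because $\delta_g\lambda=\lambda$ and $\rho\delta_g=\rho$. Quotients of amenable groups are amenable.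

## 3. The radical, and why unequal means incomparable

An element $x$ of a Banach algebra is quasi-nilpotent if $\|x^n\|^{1/n}\to0$. The Jacobson radical $\operatorname{rad}(\mathcal B)$ is the largest left (equivalently, right) ideal consisting of quasi-nilpotent elements. We use this in two ways. To show that $x\in\operatorname{rad}(\mathcal B)$, we put $x$ in a left or right ideal of quasi-nilpotent elements. To show that $x\notin\operatorname{rad}(\mathcal B)$, it suffices that $\|x^k\|\ge1$ for all $k$.

Let us try the question by hand.

If $G$ is finite, $\ell^1(G)^{**}=\ell^1(G)$, the products agree, and there is nothing to compare.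

If $G$ is abelian, or more generally if $\mathcal A$ is commutative, then $f\cdot a=a\cdot f$, hence $\Psi\cdot f=f\cdot\Psi$, and
$$(\Phi\Box\Psi)(f)=\Phi(\Psi\cdot f)=\Phi(f\cdot\Psi)=(\Psi\Diamond\Phi)(f).\tag{3}$$
So $(\mathcal A^{**},\Diamond)$ is the opposite algebra of $(\mathcal A^{**},\Box)$. Since the radical may be defined with left or with right ideals, the two radicals are equal. They need not be zero: in $\ell^1(\mathbb Z)^{**}$ the element $D=M_+-M_-$ satisfies $\Phi\Box D=\Phi(1)D$ for all $\Phi$, so $\mathbb C D$ is a left ideal, and $D\Box D=D(1)D=0$.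

For a noncommutative group, (3) fails. What survives is a symmetry that uses inversion.

**Fact 5.** Let $\iota(\delta_g)=\delta_{g^{-1}}$, an isometric anti-automorphism of $\ell^1(G)$. Then $\iota^{**}(\Phi\Box\Psi)=\iota^{**}\Psi\Diamond\iota^{**}\Phi$, and $\iota^{**}$ interchanges $\operatorname{rad}(\Box)$ and $\operatorname{rad}(\Diamond)$. Consequently, if the two radicals are distinct, neither contains the other.

*Proof.* We have $(\iota^{**}\Phi)_g[F(g)]=\Phi_g[F(g^{-1})]$. Hence
$$\iota^{**}(\Phi\Box\Psi)(f)=\Phi_g\big[\Psi_h[f(h^{-1}g^{-1})]\big]=(\iota^{**}\Phi)_g\big[(\iota^{**}\Psi)_h[f(hg)]\big],$$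
and the last expression is $(\iota^{**}\Psi\Diamond\iota^{**}\Phi)(f)$ by (2). So $\iota^{**}$ is an isometric anti-isomorphism from $(\ell^1(G)^{**},\Box)$ onto $(\ell^1(G)^{**},\Diamond)$. It takes left ideals to right ideals and preserves quasi-nilpotency, so it maps $\operatorname{rad}(\Box)$ onto $\operatorname{rad}(\Diamond)$. Since $\iota^{**}$ is its own inverse, it also maps $\operatorname{rad}(\Diamond)$ onto $\operatorname{rad}(\Box)$. If, say, $\operatorname{rad}(\Box)\subset\operatorname{rad}(\Diamond)$, applying $\iota^{**}$ gives the reverse inclusion, and the radicals are equal. $\square$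

From now on it is enough to find one element in $\operatorname{rad}(\Diamond)$ that is not in $\operatorname{rad}(\Box)$.

## 4. $J(H)$ always lies in the $\Diamond$-radical

By Fact 2, right-invariant elements absorb everything to their right under $\Diamond$. So elements of $J(G)$ are natural candidates. We allow a normal subgroup, because Theorem 2(b) needs it.

**Lemma 1.** Let $H$ be a normal subgroup of $G$ (possibly $H=G$), and regard $\ell^1(H)^{**}\subset\ell^1(G)^{**}$ as in Fact 4. Then $J(H)\subset\operatorname{rad}(\ell^1(G)^{**},\Diamond)$.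

*Proof.* Let $N\in J(H)$. We show that every element of the right ideal $N\Diamond\ell^1(G)^{**}$ has square zero.

**Step 1: $N\Diamond\Phi$ is invariant under right multiplication by $H$.** For $g\in G$ and $h\in H$ we have $gh=(ghg^{-1})g$ with $ghg^{-1}\in H$, so
$$N\Diamond\delta_g\Diamond\delta_h=N\Diamond\delta_{ghg^{-1}}\Diamond\delta_g=N\Diamond\delta_g .$$
The maps $\Phi\mapsto N\Diamond\Phi\Diamond\delta_h$ and $\Phi\mapsto N\Diamond\Phi$ are linear and w\*-continuous (Fact 1). They agree on all $\delta_g$, whose span is w\*-dense in $\ell^1(G)^{**}$, so they agree everywhere.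

**Step 2: $\Phi'=N\Diamond\Phi$ absorbs $\ell^1(H)^{**}$.** The map $\Psi\mapsto\Phi'\Diamond\Psi$ is linear and w\*-continuous, and for $\Psi=\delta_h$, $h\in H$, it equals $\Psi(1)\Phi'$ by Step 1. The span of these $\delta_h$ is w\*-dense in $\ell^1(H)^{**}$. Hence $\Phi'\Diamond\Psi=\Psi(1)\Phi'$ for all $\Psi\in\ell^1(H)^{**}$.

**Step 3: conclusion.** With $\Psi=N$ we get $N\Diamond\Phi\Diamond N=N(1)\,N\Diamond\Phi=0$, so $(N\Diamond\Phi)\Diamond(N\Diamond\Phi)=0$ for every $\Phi$. The right ideal $N\Diamond\ell^1(G)^{**}$ contains $N=N\Diamond\delta_e$ and consists of quasi-nilpotent elements. So $N\in\operatorname{rad}(\ell^1(G)^{**},\Diamond)$. $\square$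

## 5. A test for large $\Box$-powers, and its failure on $D_\infty$

From here on, powers $\Phi^k$ are $\Box$-powers, and $\Phi^0=\delta_e$. We want $N\in J(G)$ whose $\Box$-powers stay large. The next lemma computes the powers of the simplest such $N$ and gives a test.

**Lemma 2.** Let $M$ be a right-invariant mean and $M_2$ a two-sided invariant mean on $G$, and let $N=M-M_2\in J(G)$. Then
$$N^k=M^k-M_2\Box M^{k-1}\qquad(k\ge1).\tag{4}$$
If moreover for some $k$ there are $A\subset G$ and $t\in G$ with $tA\cap A=\emptyset$ and $M^k(A)=1$, then $\|N^k\|\ge1$.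

*Proof.* For (4), the case $k=1$ is the definition. Suppose (4) holds for $k$. Since $N^k(1)=0$ and $M_2$ is left-invariant, Fact 2 gives $N^k\Box M_2=N^k(1)M_2=0$. So $N^{k+1}=N^k\Box M-N^k\Box M_2=N^k\Box M=M^{k+1}-M_2\Box M^k$.

For the second part let $h(g)=1_A(g)-1_A(tg)$. This is a difference of two functions with values in $\{0,1\}$, so $\|h\|_\infty\le1$. The functional $M_2\Box M^{k-1}$ is left-invariant because $M_2$ is, so it kills $h$. Further $1_A(tg)=1_{t^{-1}A}(g)$. The sets $A$ and $t^{-1}A$ are disjoint and $M^k$ is a mean with $M^k(A)=1$, so $M^k(t^{-1}A)=0$. By (4), $N^k(h)=M^k(A)-M^k(t^{-1}A)=1$. $\square$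

The first attempt a sensible person makes is this: find a right-invariant mean that is badly non-left-invariant, in the sense that $M(A)=1$ and $tA\cap A=\emptyset$ for some $A$ and $t$. Lemma 2 gives $\|N\|\ge1$, and one hopes that the powers stay large too. Here is a case where they do not.

*Example ($D_\infty$).* Let $D_\infty=\langle a,b: b^2=e,\ bab=a^{-1}\rangle$, and let $M_+\in\ell^1(\langle a\rangle)^{**}$ be a w\*-cluster point of the uniform measures on $\{a,\dots,a^n\}$. It is $\langle a\rangle$-invariant on both sides. Put $M=\tfrac12(M_++M_+\delta_b)$. This mean is right-invariant: clearly $M\delta_b=M$, and $M_+\delta_b\delta_a=M_+\delta_{a^{-1}}\delta_b=M_+\delta_b$ gives $M\delta_a=M$. Also $\delta_aM=M$. The set $A=\{a^n,a^nb:n\ge1\}$ has $M(A)=1$, while $bA=\{a^{-n}b,a^{-n}:n\ge1\}$ is disjoint from $A$. So $\delta_bM\ne M$.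

Since $\delta_a\delta_bM=\delta_b\delta_{a^{-1}}M=\delta_bM$, the mean $M_2=\frac12(M+\delta_bM)$ is two-sided invariant, and by Lemma 2 with $k=1$ the difference $N=M-M_2$ has $\|N\|\ge1$. Now square. The function $(M\cdot f)(g)=(\delta_gM)(f)$ equals $M(f)$ on $\langle a\rangle$ and $(\delta_bM)(f)$ on $\langle a\rangle b$. The outer $M$ gives mass $\frac12$ to each of these cosets, so
$$M\Box M=\tfrac12(M+\delta_bM)=M_2 .$$
The square is left-invariant. Consequently $M_2\Box M=\frac12(M^2+\delta_bM^2)=M_2$, and (4) gives $N^2=M^2-M_2\Box M=0$.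

The failure occurs at one precise point: $M(A)=1$ does not imply $M^2(A)=1$. For $g=a^nb\in A$ the translate $\{h: gh\in A\}$ has $M$-measure $0$, because $g$ flips the sign. What we need is a set, or a family of sets, that keeps full measure when one more factor is multiplied on the right. By (1), that new factor $h$ is averaged while the earlier product $g$ stays fixed. So $h$ may be required to satisfy a condition that depends on $g$, and a decreasing sequence of sets can play the role of $A$.

## 6. $\mathrm{FSym}(\mathbb N)$: permutations that are increasing on an initial segment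

Let $G=\mathrm{FSym}(\mathbb N)$. Describe $g\in G$ by the sequence $g^{-1}(0),g^{-1}(1),g^{-1}(2),\dots$. Left multiplication by $t$ rearranges the places: $(tg)^{-1}(i)=g^{-1}(t^{-1}(i))$. Right multiplication by $h$ acts on the entries: $(gh)^{-1}(i)=h^{-1}(g^{-1}(i))$. So "the first entries are in increasing order" is a property that a left translation can destroy, and that right multiplication by an $h$ with $h^{-1}$ increasing on a long enough segment preserves. Put
$$S_n=\{g\in G:\ g^{-1}(0)<g^{-1}(1)<\dots<g^{-1}(n)\},\qquad S_0\supset S_1\supset S_2\supset\cdots .$$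
One set $S_n$ alone would not be enough, since it is not closed under products. Take $g$ with $g^{-1}:0\mapsto1\mapsto2\mapsto0$ and $h=(1\ 2)$. Then $g\in S_1$, and $h\in S_1$ since $h^{-1}(0)=0<2=h^{-1}(1)$. But $(gh)^{-1}(0)=h^{-1}(1)=2$ and $(gh)^{-1}(1)=h^{-1}(2)=1$, so $gh\notin S_1$. The whole sequence repairs this.

*Proof of Theorem 1.*

**Step 1: two means.** Let $G_n$ be the finite subgroup of permutations fixing every integer $>n$, so $G=\bigcup_nG_n$. Let $x_n$ be the involution interchanging $i$ and $n+1+i$ for $0\le i\le n$ and fixing everything else. For $h\in G_n$ and $0\le i\le n$,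
$$(x_nh)^{-1}(i)=h^{-1}(x_n^{-1}(i))=h^{-1}(n+1+i)=n+1+i,$$
so $x_nG_n\subset S_n$. For instance $x_1=(0\ 2)(1\ 3)$, and both elements of $x_1G_1$ have inverses sending $0\mapsto2$, $1\mapsto3$. Let $M_2$ be a w\*-cluster point of the uniform probability measures on $G_n$, and $M$ one of the uniform probability measures on $x_nG_n$. Each $g\in G$ lies in $G_n$ for all large $n$, and then $gG_n=G_n=G_ng$ and $x_nG_ng=x_nG_n$. Since multiplication by $\delta_g$ is w\*-continuous, $M_2$ is a two-sided invariant mean and $M$ is a right-invariant mean. For $m\ge n$ we have $x_mG_m\subset S_m\subset S_n$. Hence $M(S_n)=1$ for all $n$.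

**Step 2: $M^k(S_n)=1$ for all $k\ge1$ and $n\ge0$.** This is the persistence that failed in $D_\infty$. Induct on $k$; Step 1 is $k=1$. Suppose the statement holds for $k$ and all $n$. Let $g\in S_n$ and $m=g^{-1}(n)$. Then $g^{-1}$ maps $\{0,\dots,n\}$ increasingly into $\{0,\dots,m\}$. If $h\in S_m$, then $h^{-1}$ is increasing on $\{0,\dots,m\}$, so $(gh)^{-1}=h^{-1}g^{-1}$ is increasing on $\{0,\dots,n\}$, that is, $gh\in S_n$. Thus
$$(M\cdot1_{S_n})(g)=M(\{h:gh\in S_n\})\ge M(S_m)=1\qquad(g\in S_n).$$
So $M\cdot1_{S_n}\ge1_{S_n}$, and therefore $M^{k+1}(S_n)=M^k(M\cdot1_{S_n})\ge M^k(S_n)=1$. Since $M^{k+1}$ is a mean, equality holds.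

**Step 3: a translate disjoint from $S_1$.** Let $t=(0\ 1)$. If $g\in S_1$, then $(tg)^{-1}(0)=g^{-1}(1)>g^{-1}(0)=(tg)^{-1}(1)$, so $tg\notin S_1$. Hence $tS_1\cap S_1=\emptyset$.

**Step 4: conclusion.** By Lemma 2 with $A=S_1$, the element $N=M-M_2$ satisfies $\|N^k\|\ge1$ for all $k\ge1$, so it is not quasi-nilpotent for $\Box$ and $N\notin\operatorname{rad}(\Box)$. By Lemma 1 with $H=G$, $N\in\operatorname{rad}(\Diamond)$. So the radicals are distinct, and by Fact 5 neither contains the other. $\square$

## 7. FC-nilpotent groups: $J(G)$ is $\Box$-nilpotent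

In $D_\infty$, the square $M^2$ became left-invariant. The reason is structural. The conjugacy class of $a^n$ is $\{a^n,a^{-n}\}$, and $a^nba^{-n}=a^{2n}b$ shows that the elements $a^mb$ have infinite classes. So $Z_1(D_\infty)=\langle a\rangle$. The quotient by $Z_1$ is finite, so $Z_2(D_\infty)=D_\infty$. At the other extreme, a group is called ICC if all its nontrivial conjugacy classes are infinite, and then $Z_r=\{e\}$ for all $r$. The group $\mathrm{FSym}(\mathbb N)$ is ICC: a nontrivial element has a nonempty finite support, and this support can be moved by conjugation onto infinitely many different sets.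

We now prove the first assertion of Theorem 2(a).

**Step 1: $\delta_tN=N$ for $t\in Z_1$ and $N\in R(G)$.** The step says that the FC-centre cannot detect the asymmetry of a right-invariant functional. Let $t_1,\dots,t_p$ be the conjugates of $t$ and $P_i=\{g:g^{-1}tg=t_i\}$. These sets partition $G$. If $g\in P_i$, then $tg=gt_i$, and $(gt_i)^{-1}t(gt_i)=t_i^{-1}t_it_i=t_i$, so $gt_i\in P_i$. The same computation with $t_i^{-1}$ in place of $t_i$ as right multiplier shows $P_it_i^{-1}\subset P_i$. So $P_it_i=P_i$ and $1_{P_i}(g)=1_{P_i}(gt_i)$. By right-invariance,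
$$(\delta_tN)(f)=\sum_iN_g\big[1_{P_i}(g)f(gt_i)\big]=\sum_iN_g\big[1_{P_i}(gt_i)f(gt_i)\big]=\sum_iN(1_{P_i}f)=N(f).$$

**Step 2: if $Z_r=G$ with $r\ge1$ and $N_1,\dots,N_r\in R(G)$, then $N_1\Box\cdots\Box N_r$ is left-invariant.** Each extra factor gains one term of the series. Induct on $r$, for all groups at once. For $r=1$ this is Step 1. Suppose it holds for $r$, and let $Z_{r+1}(G)=G$. Put $Q=G/Z_1$. Then $Z_r(Q)=Z_{r+1}(G)/Z_1=Q$. Let $\pi:\ell^1(G)^{**}\to\ell^1(Q)^{**}$ be the induced homomorphism. It maps $R(G)$ into $R(Q)$, since $\pi(N)\delta_{gZ_1}=\pi(N\delta_g)=\pi(N)$.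

For $N\in R(G)$, the function $(N\cdot f)(g)=(\delta_gN)(f)$ is constant on cosets $gZ_1$, because $\delta_{gt}N=\delta_g\delta_tN=\delta_gN$ for $t\in Z_1$. So $N\cdot f=\tilde f\circ\pi_0$ for some $\tilde f\in\ell^\infty(Q)$, where $\pi_0:G\to Q$ is the quotient map. Hence $(\Phi\Box N)(f)=\Phi(N\cdot f)=\pi(\Phi)(\tilde f)$. In words, $\Phi\Box N$ depends only on $\pi(\Phi)$. Now let $t\in G$. By the inductive hypothesis in $Q$,
$$\pi(\delta_t\Box N_1\Box\cdots\Box N_r)=\delta_{tZ_1}\Box\pi(N_1)\Box\cdots\Box\pi(N_r)=\pi(N_1\Box\cdots\Box N_r).$$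
Multiplying by $N_{r+1}$ on the right gives $\delta_t\Box N_1\Box\cdots\Box N_{r+1}=N_1\Box\cdots\Box N_{r+1}$.

**Step 3: $J(G)^{r+1}=0$, and $J(G)\subset\operatorname{rad}(\Box)$.** Let $N_1,\dots,N_{r+1}\in J(G)$. The product $N_2\Box\cdots\Box N_{r+1}$ has $r$ factors, so it is left-invariant by Step 2, and Fact 2 gives
$$N_1\Box(N_2\Box\cdots\Box N_{r+1})=N_1(1)\,N_2\Box\cdots\Box N_{r+1}=0 .$$
Moreover $J(G)$ is a left ideal for $\Box$: for $N\in J(G)$ we have $(\Phi\Box N)\Box\delta_g=\Phi\Box(N\Box\delta_g)=\Phi\Box N$ and $(\Phi\Box N)(1)=\Phi(1)N(1)=0$. It is a left ideal of nilpotent elements, so it lies in $\operatorname{rad}(\Box)$. (The trivial group has $Z_1=G$, so it is covered by $r=1$; there $J(G)=0$.)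

## 8. Amenable groups that are not FC-nilpotent: decoding words modulo $Z_r$

Now let $G$ be amenable and not FC-nilpotent. We want a right-invariant mean $M$ as in Section 6. Instead of finite subgroups we use Følner sets $F_i$, and instead of explicit $x_n$ we choose $x_i$ generically. The sets of full $M^k$-measure will consist of words $x_{i_1}f_1\cdots x_{i_k}f_k$ with $f_q\in F_{i_q}$ and $i_1\subsetneq\cdots\subsetneq i_k$. A new syllable with a larger index can always be appended, so full measure persists. The question is whether a left translate by some $t$ can be disjoint from the set of words.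

Suppose $tw=w'$ for two words. It is natural to compare last syllables $x_if$ and $x_jg$ and to strip them. If $i\ne j$, then one of $x_i,x_j$ is expressed by earlier data and the other, and a generic choice excludes that. If $i=j$, write $w=u'x_if$ and $w'=v'x_ig$. The equation becomes $v'^{-1}tu'=x_i(gf^{-1})x_i^{-1}$. If $y=gf^{-1}$ has an infinite conjugacy class, a good $x_i$ avoids the finitely many unwanted values. But if $y\ne e$ is in the FC-centre, $x_iyx_i^{-1}$ takes only finitely many values, whatever $x_i$ is, and the coincidence may be impossible to avoid. The remedy is to accept it. In that case the stripped words satisfy $tu'\in v'Z_1$. Stripping the next syllable under a relation modulo $Z_1$ gives a relation modulo $Z_2$, and so on. After $k$ syllables only $t\in Z_k$ remains. Therefore we let $t$ depend on $k$ and take $t_k\notin Z_k$, which is possible exactly because $G$ is not FC-nilpotent. Lemma 2 permits this, since its $A$ and $t$ may vary with $k$.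

We first arrange that the quotients $G/Z_r$ all have the cardinality of $G$, which the generic choice needs.

**Step 1: reduction to $|G/Z_r|=|G|$ for all $r$.** If some $G/Z_r$ were finite, all its conjugacy classes would be finite and $Z_{r+1}=G$. So all $G/Z_r$ are infinite. The cardinals $|G/Z_r|$ are non-increasing in $r$, hence constant for $r\ge r_0$, say. Put $G'=G/Z_{r_0}$. Then $Z_r(G')=Z_{r_0+r}/Z_{r_0}$, so $G'$ is not FC-nilpotent, it is amenable as a quotient of $G$, and $|G'/Z_r(G')|=|G/Z_{r_0+r}|=|G'|$ for all $r$.

Suppose we have a right-invariant mean $M'$ on $G'$ such that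
$$\text{for each }k\ge1\text{ there are }A_k\subset G',\ t_k\in G'\text{ with }t_kA_k\cap A_k=\emptyset\text{ and }M'^k(A_k)=1.\tag{5}$$
We transfer it to $G$. Let $\pi:\ell^1(G)^{**}\to\ell^1(G')^{**}$ be the induced contractive homomorphism. The mean $M'$ is a w\*-limit of a net of finitely supported probability measures on $G'$. Lift each to $G$ and take a w\*-cluster point $M_0$ of the lifts. It is a mean, and $\pi(M_0)=M'$ because $\pi$ is w\*-continuous. Since $M_0$ need not be right-invariant, we let $\rho$ be a right-invariant mean on $G$ and put $M=M_0\Diamond\rho$. This is a mean by Fact 3, and $M\Diamond\delta_g=M_0\Diamond(\rho\Diamond\delta_g)=M$, so it is right-invariant. The correction is invisible in $G'$: $\pi(\rho)$ is a mean and $M'$ is right-invariant, so Fact 2 gives $\pi(M)=M'\Diamond\pi(\rho)=M'$.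

Let $M_2$ be a two-sided invariant mean on $G$ and $N=M-M_2$. Then $\pi(M_2)$ is a two-sided invariant mean on $G'$, and Lemma 2 in $G'$ with (5) gives, for every $k$,
$$\|N^k\|\ge\|\pi(N)^k\|=\|(M'-\pi(M_2))^k\|\ge1 .$$
So it remains to construct $M'$. We rename $G'$ as $G$ and $M'$ as $M$. From now on
$$|G/Z_r|=|G|=\kappa\ge\aleph_0\quad\text{for all }r<\infty,\tag{6}$$
and we look for a right-invariant mean $M$ on $G$ with (5). The group $G$ is still amenable and not FC-nilpotent.

**Step 2: an index set with small initial segments.** We shall choose the $x_i$ by transfinite recursion and need fewer than $\kappa$ earlier choices at each stage. Let $I$ be the set of nonempty finite subsets of $G$, directed by inclusion. Identify $G$, as a set, with the cardinal $\kappa$. Well-order $I$ by $\prec$: compare first $\max i$, then $|i|$, then use an arbitrary well-ordering of $I$. If $i\subsetneq j$, then $\max i\le\max j$ and $|i|<|j|$, so $i\prec j$. The $\prec$-predecessors of $i$ are finite subsets of the ordinal $\max i+1$. So there are finitely many if $\max i$ is finite, and at most $|\max i|<\kappa$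 otherwise. In both cases there are fewer than $\kappa$, and if $\kappa=\aleph_0$ there are finitely many.

By amenability (the Følner condition), choose for each $i\in I$ a finite nonempty $F_i\subset G$ with
$$|F_is\,\triangle\,F_i|\le|F_i|/|i|\qquad(s\in i).\tag{7}$$
For each $k\ge1$ fix $t_k\in G\setminus Z_k$.

**Step 3: the conditions on $x_i$.** Suppose $x_j$ is chosen for all $j\prec i$.

**Definition (word).** A word of length $p\ge0$ on a chain $i_1\subsetneq\cdots\subsetneq i_p$ in $I$ is an element $x_{i_1}f_1x_{i_2}f_2\cdots x_{i_p}f_p$ of $G$ with $f_q\in F_{i_q}$. Each factor $x_{i_q}f_q$ is a syllable, and the word of length $0$ is $e$.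

For $i\in I$ let $V_i$ be the set of all words on chains all of whose members are $\subsetneq i$, including $e$. It is finite, since $i$ has finitely many subsets and the $F_j$ are finite, and it is determined by the $x_j$ with $j\prec i$. With $s=|i|$ we require:

(A) $x_i\notin E_iZ_s$, where
$$E_i=\{w^{-1}t_k^{\varepsilon}w'x_jgf^{-1}:\ j\prec i,\ w\in V_i,\ w'\in V_j,\ f\in F_i,\ g\in F_j,\ \varepsilon=\pm1,\ 1\le k\le s\}.$$

(B) For all $1\le k\le s$, $0\le r<k$, $y\in F_iF_i^{-1}\setminus Z_{r+1}$ and $z\in V_i^{-1}t_kV_i$: $\ x_iyx_i^{-1}\notin zZ_r$.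

Condition (A) will rule out different last indices; condition (B) handles equal ones.

**Step 4: such $x_i$ exist.** We show that (A) and (B) exclude only a subset of finitely many left cosets of subgroups of infinite index, and then use the following lemma of B. H. Neumann (*Groups covered by permutable subsets*, J. London Math. Soc. 29 (1954)).

**Lemma 3.** A group is not a finite union of left cosets of subgroups of infinite index.

*Proof.* Suppose $G$ is such a union, and induct on the number $m$ of distinct subgroups that occur. If $m=1$, finitely many cosets of one subgroup cover $G$, so its index is finite, a contradiction. Let $m>1$ and let $C$ be one of the subgroups. As $C$ has infinite index, some coset $gC$ is not in the list. It is disjoint from the listed cosets of $C$, so it is contained in the union of the listed cosets of the other subgroups. Multiplying on the left, every coset $xC=xg^{-1}(gC)$ lies in a finite union of left cosets of the other subgroups. Replacing each listed coset of $C$ in this way, we write $G$ as a finite union of left cosets of the other $m-1$ subgroups,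 which is impossible by induction. $\square$

Consider (B). There are finitely many choices of $(k,r,y,z)$. For each, the excluded set is $X=\{x:xyx^{-1}\in zZ_r\}$. If $x_0\in X$, then $x\in X$ if and only if $xyx^{-1}$ and $x_0yx_0^{-1}$ agree modulo $Z_r$, that is, if and only if $x_0^{-1}x\in C:=\{c:cyc^{-1}\in yZ_r\}$. So $X$ is empty or equals $x_0C$. The subgroup $C$ is the preimage of the centralizer of $yZ_r$ in $G/Z_r$, and its index is the size of the conjugacy class of $yZ_r$. This is infinite, since $y\notin Z_{r+1}$.

Consider (A). If $\kappa=\aleph_0$, then $i$ has finitely many predecessors, $E_i$ is finite, and $E_iZ_s$ is a finite union of cosets of $Z_s$, which has infinite index by (6). If $\kappa>\aleph_0$, then $|E_i|<\kappa$, because fewer than $\kappa$ indices $j$ contribute finitely many elements each. Let $L=\langle E_i\rangle Z_s$, a subgroup since $Z_s$ is normal. It contains $E_iZ_s$, and $|L/Z_s|\le\max(\aleph_0,|E_i|)<\kappa=|G/Z_s|$. If $[G:L]$ were finite, $|G/Z_s|=[G:L]\,|L/Z_s|$ would be less than $\kappa$. So $L$ has infinite index.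

By Lemma 3 an admissible $x_i$ exists, and the recursion proceeds.

**Step 5: $t_kA_k\cap A_k=\emptyset$ for the set $A_k$ of words of length exactly $k$ on chains with $|i_1|\ge k$.** Suppose $t_kw=w'$ with $w,w'\in A_k$, and fix representations of $w$ and $w'$ as such words. We show by induction on $r=0,\dots,k$:
$$\text{if }u,v\text{ arise from }w,w'\text{ by deleting the last }r\text{ syllables, then }t_ku\in vZ_r.\tag{8}$$
For $r=k$ we have $u=v=e$, and (8) reads $t_k\in Z_k$, contrary to the choice of $t_k$.

For $r=0$, (8) is the assumption. Let $r<k$, assume (8) for $r$, and write $u=u'x_if$ and $v=v'x_jg$, where $x_if$ and $x_jg$ are the last syllables. Then $f\in F_i$, $g\in F_j$, $u'\in V_i$, $v'\in V_j$, and $|i|,|j|\ge k>r$, because all members of the chains contain the first one. Since $Z_r$ is normal, it can be moved past any factor.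

Suppose $j\prec i$. From $t_ku'x_if\in v'x_jgZ_r$ we get $x_i\in u'^{-1}t_k^{-1}v'x_jgf^{-1}Z_r$. Here $k\le|i|$ and $Z_r\subset Z_{|i|}$, so the right side is contained in $E_iZ_{|i|}$ (with $\varepsilon=-1$), contradicting (A) for $i$.

Suppose $i\prec j$. In the same way $x_j\in v'^{-1}t_ku'x_ifg^{-1}Z_r\subset E_jZ_{|j|}$ (with $\varepsilon=1$), contradicting (A) for $j$.

So $i=j$. Put $z=v'^{-1}t_ku'\in V_i^{-1}t_kV_i$ and $y=gf^{-1}\in F_iF_i^{-1}$. From $t_ku'x_if\in v'x_igZ_r$ we get $z\in x_iyx_i^{-1}Z_r$, that is, $x_iyx_i^{-1}\in zZ_r$. Since $r<k\le|i|$, condition (B) forces $y\in Z_{r+1}$. Then $x_iyx_i^{-1}\in Z_{r+1}$, hence $z\in Z_{r+1}$, and $t_ku'=v'z\in v'Z_{r+1}$. This is (8) for $r+1$.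

**Step 6: the mean $M$.** Let $m_i$ be the uniform probability measure on $x_iF_i$, and let $M$ be a w\*-cluster point of the net $(m_i)_{i\in I}$, directed by inclusion. For $s\in i$, (7) gives $\|m_i\delta_s-m_i\|=|F_is\,\triangle\,F_i|/|F_i|\le1/|i|$. Each $s\in G$ belongs to all large $i$, and $|i|\to\infty$ along the net because $G$ is infinite. As right multiplication by $\delta_s$ is w\*-continuous, $M\delta_s=M$. So $M$ is a right-invariant mean.

**Step 7: words have full measure for the powers of $M$.** For $i\in I$ and $p\ge1$ let $S_i^{(p)}$ be the set of words of length $p$ on chains with $i_1\supseteq i$. We claim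
$$M^p(S_i^{(p)})=1\qquad\text{for all }i\in I,\ p\ge1.\tag{9}$$
For $p=1$: if $j\supseteq i$, then $x_jF_j\subset S_i^{(1)}$, so $m_j(S_i^{(1)})=1$. Passing to the cluster point gives $M(S_i^{(1)})=1$. Suppose (9) holds for $p$. Let $g\in S_i^{(p)}$, fix a representation of $g$ as such a word, let $j$ be its largest index, and choose $j'\supsetneq j$, which exists because $G$ is infinite. Appending a syllable with index $\supseteq j'$ prolongs the chain, so $gS_{j'}^{(1)}\subset S_i^{(p+1)}$ and
$$(M\cdot1_{S_i^{(p+1)}})(g)=M(\{h:gh\in S_i^{(p+1)}\})\ge M(S_{j'}^{(1)})=1 .$$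
Thus $M\cdot1_{S_i^{(p+1)}}\ge1_{S_i^{(p)}}$, and $M^{p+1}(S_i^{(p+1)})=M^p(M\cdot1_{S_i^{(p+1)}})\ge M^p(S_i^{(p)})=1$. As in Section 6, the new factor is chosen after $g$, which is what $\Box$ allows.

**Step 8: end of the proof of Theorem 2(a).** Given $k$, choose $i\in I$ with $|i|=k$. A chain with $i_1\supseteq i$ has $|i_1|\ge k$, so $S_i^{(k)}\subset A_k$, and (9) gives $M^k(A_k)=1$. With Step 5 this is (5) for $M$. By Step 1, the original group carries a difference $N$ of two right-invariant means with $\|N^k\|\ge1$ for all $k$. This $N\in J(G)$ is not quasi-nilpotent for $\Box$, so $J(G)\not\subset\operatorname{rad}(\ell^1(G)^{**},\Box)$. Together with Section 7 this proves the equivalence. $\square$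

## 9. Passing to an overgroup: Theorem 2(b) and its consequences

*Proof of Theorem 2(b).* Let $H$ be an amenable normal subgroup of $G$ that is not FC-nilpotent. By (a) applied to $H$, there is $N\in J(H)$ with $\|N^k\|\ge1$ for all $k$. The embedding $\ell^1(H)^{**}\subset\ell^1(G)^{**}$ is an isometric homomorphism for $\Box$ (Fact 4), so the same inequalities hold in $\ell^1(G)^{**}$ and $N\notin\operatorname{rad}(\ell^1(G)^{**},\Box)$. By Lemma 1, $N\in\operatorname{rad}(\ell^1(G)^{**},\Diamond)$. Fact 5 gives incomparability. $\square$

*Example.* Let $G=\mathrm{FSym}(\mathbb N)\times F$ with $F$ a free group on two generators. This $G$ is not amenable, but its normal subgroup $\mathrm{FSym}(\mathbb N)$ is amenable by Section 6 and, being ICC and nontrivial, not FC-nilpotent. So the radicals of $\ell^1(G)^{**}$ differ.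

The radicals differ for every amenable group with a nontrivial ICC quotient. To see this, let $q:G\to Q$ be a surjection. We claim that $q(Z_r(G))\subset Z_r(Q)$ for all $r$. For $r=0$ this is clear. If it holds for $r$, then $q$ induces a surjection $G/Z_r(G)\to Q/Z_r(Q)$, and a surjective homomorphism maps elements with finite conjugacy class to elements with finite conjugacy class. So $q(Z_{r+1}(G))\subset Z_{r+1}(Q)$. If $Q\ne\{e\}$ is ICC, all $Z_r(Q)$ are trivial, so no $Z_r(G)$ is $G$. Hence $G$ is not FC-nilpotent, and (b) applies with $H=G$.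

The radicals also differ for every finitely generated amenable group that is not virtually nilpotent, because finitely generated FC-nilpotent groups are virtually nilpotent (Duguid–McLain, *FC-nilpotent and FC-soluble groups*, Proc. Cambridge Philos. Soc. 52 (1956)).

## 10. Finite-index normal subgroups: Theorem 3

Here the argument is algebraic. We use right modules over unital algebras and the following textbook facts: the radical of a unital Banach algebra is a two-sided ideal and is the intersection of the annihilators of the simple right modules; and (Nakayama) if $V\ne0$ is a finitely generated right $T$-module, then $V\operatorname{rad}T\ne V$.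

*Proof of Theorem 3.* Fix $\ast\in\{\Box,\Diamond\}$, write $S=(\ell^1(G)^{**},\ast)$ and $T=(\ell^1(H)^{**},\ast)$, and omit the product sign. Both algebras have unit $\delta_e$.

**Step 1: $S$ is a free left $T$-module with basis $\delta_{c_1},\dots,\delta_{c_n}$.** The group $G$ is the disjoint union of the cosets $Hc_l$. Each $\Phi\in S$ is the sum of its pieces $f\mapsto\Phi(1_{Hc_l}f)$, and multiplying such a piece on the right by $\delta_{c_l}^{-1}$ gives an element of $T$. The decomposition is unique, so $S=\bigoplus_lT\delta_{c_l}$. Since $H$ is normal, $\delta_cT\delta_c^{-1}=T$ for $c\in G$. Conjugation by $\delta_c$ is an automorphism of $T$, so $\delta_c\operatorname{rad}(T)=\operatorname{rad}(T)\delta_c$. Also $S=\sum_l\delta_{c_l}T$.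

**Step 2: $\bigoplus_l\operatorname{rad}(T)\delta_{c_l}\subset\operatorname{rad}S$.** Let $V$ be a simple $S$-module and $0\ne v\in V$. Then $V=vS=\sum_lv\delta_{c_l}T$ is generated by $n$ elements over $T$, so $V\operatorname{rad}T\ne V$ by Nakayama. The space $V\operatorname{rad}T$ is stable under $T$, and $V\operatorname{rad}(T)\delta_c=V\delta_c\operatorname{rad}(T)\subset V\operatorname{rad}T$. So it is an $S$-submodule, and by simplicity it is $0$. As $V$ was arbitrary, $\operatorname{rad}T\subset\operatorname{rad}S$. Since $\operatorname{rad}S$ is an ideal, the step follows.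

**Step 3: for a simple $T$-module $V$, the module $W=V\otimes_TS$ satisfies $W\operatorname{rad}S=0$.** We show that $W$ is completely reducible over $S$, by averaging projections over the cosets. By Step 1, $W=\bigoplus_lV\otimes\delta_{c_l}$. For $t\in T$,
$$(v\otimes\delta_{c_l})t=v(\delta_{c_l}t\delta_{c_l}^{-1})\otimes\delta_{c_l},$$
so $V\otimes\delta_{c_l}$ is a $T$-module, namely $V$ twisted by an automorphism of $T$, and hence simple. Thus $W$ is completely reducible over $T$. Let $U\subset W$ be an $S$-submodule and $p:W\to U$ a $T$-linear projection. Put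
$$\tilde p(w)=\frac1n\sum_{l=1}^np(w\delta_{c_l}^{-1})\delta_{c_l}\in U .$$
This does not depend on the representatives: replacing $c_l$ by $hc_l$ with $h\in H$ gives $p(w\delta_{c_l}^{-1}\delta_h^{-1})\delta_h\delta_{c_l}=p(w\delta_{c_l}^{-1})\delta_{c_l}$, as $p$ is $T$-linear. For $c\in G$ the elements $c_lc^{-1}$ are again coset representatives, so
$$\tilde p(w\delta_c)=\frac1n\sum_lp(w\delta_{c_lc^{-1}}^{-1})\delta_{c_lc^{-1}}\delta_c=\tilde p(w)\delta_c .$$
For $t\in T$, the elements $\delta_{c_l}t\delta_{c_l}^{-1}$ are in $T$, so $p(wt\delta_{c_l}^{-1})\delta_{c_l}=p(w\delta_{c_l}^{-1})(\delta_{c_l}t\delta_{c_l}^{-1})\delta_{c_l}=p(w\delta_{c_l}^{-1})\delta_{c_l}t$, and $\tilde p$ is $T$-linear. Finally, if $u\in U$, then $u\delta_{c_l}^{-1}\in U$ is fixed by $p$, so $\tilde p(u)=u$. So $\tilde p$ is an $S$-linear projection onto $U$, and every $S$-submodule of $W$ has a complement. Therefore $W$ is a sum of simple $S$-modules, each of which is annihilated by $\operatorname{rad}S$.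

**Step 4: $\operatorname{rad}S\subset\bigoplus_l\operatorname{rad}(T)\delta_{c_l}$.** Let $x=\sum_l\tau_l\delta_{c_l}\in\operatorname{rad}S$ with $\tau_l\in T$. For a simple $T$-module $V$ and $v\in V$, Step 3 gives $0=(v\otimes1)x=\sum_lv\tau_l\otimes\delta_{c_l}$. The sum is direct, so $v\tau_l=0$ for all $l$. As $V$ and $v$ were arbitrary, $\tau_l\in\operatorname{rad}T$. This proves the formula.

**Step 5: the comparison of the two products.** Multiplication by $\delta_{c_l}$ is the same for $\Box$ and $\Diamond$. So if the radicals of $\ell^1(H)^{**}$ coincide, the formula shows that those of $\ell^1(G)^{**}$ do. Conversely, let $c_1$ be the representative in $H$. Then $T\delta_{c_1}=T$ and $\operatorname{rad}(T)\delta_{c_1}=\operatorname{rad}T$, because $\delta_{c_1}$ is invertible in $T$. So the formula gives $\operatorname{rad}(T,\ast)=\operatorname{rad}(S,\ast)\cap\ell^1(H)^{**}$, and equality for $G$ implies equality for $H$. If $G$ is virtually abelian, the intersection of the finitely many conjugates of an abelian subgroup of finite index is a normal abelian subgroup $H$ of finite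 index. By (3) the radicals of $\ell^1(H)^{**}$ coincide, so those of $\ell^1(G)^{**}$ do. $\square$

In particular the two radicals for $D_\infty$ are equal. This is consistent with Section 5, but Theorem 3 says more, since it speaks about the whole radical and not only about $J(D_\infty)$. The theorems leave two cases undetermined here: FC-nilpotent groups that are not virtually abelian, and non-amenable groups all of whose amenable normal subgroups are FC-nilpotent. In the amenable FC-nilpotent case, Theorem 2(a) together with Lemma 1 shows that $J(G)$ lies in both radicals, so differences of right-invariant means cannot distinguish them.
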